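# Coboundaries of smooth torus diffeomorphisms conjugate to a Diophantine rotation

## 1. Three theorems on closed coboundary spaces

**Theorem A.** Let $\Lambda\ge 3$ and let $(e_k)_{k\ge1}$ be integers with $e_1\ge 3$ and $3e_k\le e_{k+1}\le \Lambda e_k$ (for example $e_k=3^k$). Put $q_k=2^{e_k}$, $E_k=(1,0)$ for $k$ even, $E_k=(0,1)$ for $k$ odd, and $\alpha=\sum_{k\ge1}q_k^{-1}E_k\in\mathbb R^2$. Then $\alpha$ is irrational and Diophantine, and there are $f\in \mathrm{Diff}^\infty_+(\mathbb T^2)$ and a homeomorphism $h$ with $f=hR_\alpha h^{-1}$ such that $B^\infty(f)$ is not closed. Precisely, there are $U_n\in C^\infty(\mathbb T^2)$ with $\max U_n-\min U_n=1$ and $U_n\circ f-U_n\to0$ in $C^\infty$. Moreover $\sup_j\|Df^j\|=\infty$, and $h,h^{-1}$ are not both Hölder.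

**Theorem B.** For every $d\ge2$ there are a Diophantine irrational $\alpha\in\mathbb R^d$ and $f\in\mathrm{Diff}_+^\infty(\mathbb T^d)$ topologically conjugate to $R_\alpha$ which is not cohomologically $C^\infty$-stable.

**Theorem C.** Let $f\in\mathrm{Diff}^\infty_+(\mathbb T^d)$, $d\ge 2$, be topologically conjugate to $R_\alpha$, $\alpha$ irrational, with invariant probability $\mu$. The following are equivalent:

- (a) $\alpha$ is Diophantine and $f$ is $C^\infty$-conjugate to a rotation;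
- (b) $f$ is cohomologically $C^\infty$-stable and its only invariant distributions are the multiples of $\mu$.

Now let us say what the words mean. Write $\mathbb T^d=\mathbb R^d/\mathbb Z^d$ and $R_\alpha(x)=x+\alpha$. The space $C^\infty(\mathbb T^d)$ consists of real-valued smooth functions with its Fréchet topology: $u_n\to u$ means that every derivative of $u_n-u$ tends to $0$ uniformly. $\mathrm{Diff}^\infty_+(\mathbb T^d)$ is the group of orientation-preserving $C^\infty$ diffeomorphisms.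

**Definition (irrational, Diophantine).** A vector $\alpha\in\mathbb R^d$ is *irrational* if $1,\alpha_1,\dots,\alpha_d$ are linearly independent over $\mathbb Q$; then $R_\alpha$ is minimal and uniquely ergodic. It is *Diophantine* if there are $C,\tau>0$ with $|\langle k,\alpha\rangle-m|\ge C|k|^{-\tau}$ for all $k\in\mathbb Z^d\setminus\{0\}$, $m\in\mathbb Z$.

A Diophantine vector is irrational. A vector with first coordinate $\alpha_1=\sum_{i\ge1}10^{-i!}$ is not Diophantine: with $k=(10^{n!},0,\dots,0)$ the number $\langle k,\alpha\rangle$ is within $2\cdot 10^{n!-(n+1)!}=2|k|^{-n}$ of an integer.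

**Definition (coboundary, stability).** For a $C^\infty$ diffeomorphism $f$ put $B^\infty(f)=\{u\circ f-u:\ u\in C^\infty(\mathbb T^d)\}$; its elements are the $C^\infty$-*coboundaries*. We call $f$ *cohomologically $C^\infty$-stable* if $B^\infty(f)$ is closed in $C^\infty(\mathbb T^d)$.

**Definition (invariant distribution).** An *invariant distribution* of $f$ is a continuous linear functional $T$ on $C^\infty(\mathbb T^d)$ with $T(u\circ f)=T(u)$ for all $u$, that is, one that vanishes on $B^\infty(f)$.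

Invariant probability measures are examples. If $f$ exchanges two points $x,y$, then $\delta_x+\delta_y$ is another. For a rotation by an irrational $\rho$ there is nothing beyond Lebesgue measure. Extend $T$ to complex functions and put $e_k(x)=e^{2\pi i\langle k,x\rangle}$; invariance gives $(e^{2\pi i\langle k,\rho\rangle}-1)\,T(e_k)=0$, so $T(e_k)=0$ for $k\ne0$, and trigonometric polynomials are dense in $C^\infty$.

The question comes from Artur Avila, Alejandro Kocsard, "Cohomological equations and invariant distributions for minimal circle diffeomorphisms", arXiv:1002.3392 (2010). For $d=1$ it is known (Avila–Kocsard) that a minimal $C^\infty$ circle diffeomorphism is cohomologically $C^\infty$-stable if and only if its rotation number is Diophantine. For $d\ge2$ let $f\in\mathrm{Diff}_+^\infty(\mathbb T^d)$ be topologically conjugate to $R_\alpha$ with $\alpha$ irrational. *Is $f$ cohomologically $C^\infty$-stable if and only if $\alpha$ is Diophantine?* Theorem B answers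 no for every $d\ge2$: the implication "$\alpha$ Diophantine $\Rightarrow$ $f$ stable" fails. Theorem C says what remains true. These notes do not decide whether "stable $\Rightarrow$ $\alpha$ Diophantine" holds without the extra hypothesis in (b); the question does not need it.

## 2. Rotations, and a test for non-closedness

We start with the tool that turns "not closed" into something one can build.

**Lemma 1 (oscillation test).** Let $f$ be a minimal $C^\infty$ diffeomorphism of $\mathbb T^d$. Suppose there are $c>0$ and $U_n\in C^\infty(\mathbb T^d)$ with $\max U_n-\min U_n\ge c$ and $U_n\circ f-U_n\to0$ in $C^\infty$. Then $B^\infty(f)$ is not closed.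

*Proof.* Suppose $B^\infty(f)$ is closed. Then it is a Fréchet space, and $u\mapsto u\circ f-u$ induces a continuous linear bijection $C^\infty(\mathbb T^d)/\mathbb R\to B^\infty(f)$. It is injective because a continuous $f$-invariant function is constant on a dense orbit. By the open mapping theorem the inverse is continuous, so $U_n\to0$ in $C^\infty/\mathbb R$. Hence $\max U_n-\min U_n\to0$, a contradiction. $\square$

Now the simplest maps, the rotations, by hand.

**Lemma 2.** Let $\rho\in\mathbb R^d$ be irrational. If $\rho$ is Diophantine, then $B^\infty(R_\rho)=\{v:\int v=0\}$, which is closed. If $\rho$ is not Diophantine, then $B^\infty(R_\rho)$ is not closed.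

*Proof.* Every coboundary has integral $0$. Let $\rho$ be Diophantine and $\int v=0$. Set $\hat u(k)=\hat v(k)/(e^{2\pi i\langle k,\rho\rangle}-1)$ for $k\ne0$ and $\hat u(0)=0$. Since $|e^{2\pi ix}-1|\ge4\,\mathrm{dist}(x,\mathbb Z)$, the denominators are at least $4C|k|^{-\tau}$. The $\hat v(k)$ decay faster than any power of $|k|$, hence so do the $\hat u(k)$. So $u$ is smooth, it is real because $\hat u(-k)=\overline{\hat u(k)}$, and $u\circ R_\rho-u=v$.

If $\rho$ is not Diophantine, then for every $n$ the constants $C=\frac1n$, $\tau=n$ fail: there are $k_n\ne0$, $m_n$ with $|k_n|^n|\langle k_n,\rho\rangle-m_n|<\frac1n$. Let $U_n(x)=\cos(2\pi\langle k_n,x\rangle)$, of oscillation $2$. Then $U_n\circ R_\rho-U_n$ compares the cosine with its shift by the phase $2\pi(\langle k_n,\rho\rangle-m_n)$, so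
$$\|U_n\circ R_\rho-U_n\|_{C^r}\le C_r|k_n|^r\,|\langle k_n,\rho\rangle-m_n|<\tfrac{C_r}{n}\qquad\text{for }n\ge r .$$
Lemma 1 applies. $\square$

So for rotations the equivalence in the question is true. It is also true for maps that are smoothly conjugate to rotations: if $f=gR_\rho g^{-1}$ with $g$ a $C^\infty$ diffeomorphism, then
$$B^\infty(f)=\{w\circ g^{-1}:\ w\in B^\infty(R_\rho)\}, \tag{2.1}$$
because $(u\circ f-u)\circ g=(u\circ g)\circ R_\rho-u\circ g$. A sensible person now tries the same with the homeomorphism $h$ in $f=hR_\alpha h^{-1}$: given $v$ with $\int v\,d\mu=0$, solve $w\circ R_\alpha-w=v\circ h$ and put $u=w\circ h^{-1}$. This stops at once. The function $v\circ h$ is only continuous, so its Fourier coefficients need not decay at any given rate, and division by the small divisors destroys convergence. Even if $w$ exists, nothing makes $w\circ h^{-1}$ smooth. Theorem A shows that the gap cannot be closed. The map $f$ there is, by Lemma 2 and (2.1), not $C^\infty$-conjugate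 to $R_\alpha$, although $\alpha$ is Diophantine.

By Lemma 1 we must find $f$ and functions $U_n$ of oscillation $1$ which are almost $f$-invariant in $C^\infty$. We begin with the rotation vector.

## 3. Return times of the rotation by $\alpha$

From now on $d=2$, $R=R_\alpha$ with $\alpha$ as in Theorem A, $x\wedge y=x_1y_2-x_2y_1$, and $C$ denotes constants independent of $n$ that may change from line to line. Note $q_1\ge8$ and $q_k^3\le q_{k+1}\le q_k^\Lambda$.

Cutting the series after $n$ terms gives a rational approximation with denominator $q_n$. Put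
$$p_n=\sum_{k\le n}\tfrac{q_n}{q_k}E_k\in\mathbb Z^2,\qquad \delta_n=q_n\alpha-p_n=\sum_{k>n}\tfrac{q_n}{q_k}E_k .$$
So $R^{q_n}$ is translation by the short vector $\delta_n$. Its main term is $\frac{q_n}{q_{n+1}}E_{n+1}$, so the direction of $\delta_n$ alternates between nearly horizontal and nearly vertical. Put $s_n=E_{n+1}$, $z_n=E_n$ and write $\delta_n=d_n\hat\delta_n$ with $\hat\delta_n=s_n+\kappa_nz_n$. Here $d_n=\frac{q_n}{q_{n+1}}+\frac{q_n}{q_{n+3}}+\cdots$ and $d_n\kappa_n=\frac{q_n}{q_{n+2}}+\frac{q_n}{q_{n+4}}+\cdots$, so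
$$\frac{q_n}{q_{n+1}}\le d_n\le \frac{2q_n}{q_{n+1}}\le 2q_n^{-2},\qquad 0<\kappa_n\le \frac{2q_{n+1}}{q_{n+2}}\le 2q_{n+1}^{-2}\le\tfrac18. \tag{3.1}$$

*Example.* Take $e_k=3^k$: $q_1=2^3$, $q_2=2^9$, $q_3=2^{27}$, and $\alpha=(2^{-9}+2^{-81}+\cdots,\ 2^{-3}+2^{-27}+\cdots)$. Then $p_1=(0,1)$, $\delta_1=(2^{-6}+\cdots,2^{-24}+\cdots)$, $p_2=(1,64)$, $\delta_2=(2^{-72}+\cdots,2^{-18}+\cdots)$.

We shall use $\hat\delta_n,\hat\delta_{n-1}$ as a basis at stage $n$, so we need the change of basis. Let $n\ge2$. Since $s_{n\pm1}=z_n$ and $z_{n\pm1}=s_n$, in the basis $(s_n,z_n)$ we have $\hat\delta_n=(1,\kappa_n)$ and $\hat\delta_{n\pm1}=(\kappa_{n\pm1},1)$. The equation $\hat\delta_{n+1}=\lambda_n\hat\delta_{n-1}+\mu_n\hat\delta_n$ reads $\lambda_n\kappa_{n-1}+\mu_n=\kappa_{n+1}$, $\lambda_n+\mu_n\kappa_n=1$, and its solution is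
$$\lambda_n=\frac{1-\kappa_n\kappa_{n+1}}{1-\kappa_n\kappa_{n-1}}\in[\tfrac12,2],\qquad \mu_n=\frac{\kappa_{n+1}-\kappa_{n-1}}{1-\kappa_n\kappa_{n-1}},\qquad |\mu_n|\le3d_n. \tag{3.2}$$
For the last bound: $\kappa_{n-1}\le 2q_n/q_{n+1}$ and $\kappa_{n+1}\le2q_{n+2}^{-2}\le2q_n/q_{n+1}$, so both lie in $(0,2d_n]$, and the denominator is at least $\frac{63}{64}$.

**Lemma 3.** $\alpha$ is irrational and Diophantine.

*Proof.* Let $k\in\mathbb Z^2\setminus0$, $m\in\mathbb Z$, $K=\max|k_i|$. By (3.1), $|\alpha-p_n/q_n|_\infty\le d_n/q_n\le2/q_{n+1}$. Suppose $\langle k,p_n\rangle/q_n\ne m$ and $8K\le q_n^2$, which is at most $q_{n+1}/q_n$. Then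
$$|\langle k,\alpha\rangle-m|\ge\frac1{q_n}-\frac{4K}{q_{n+1}}\ge\frac1{2q_n}.$$
Let $n\ge1$ be minimal with $q_n^2\ge8K$. The equality $\langle k,p_{n'}\rangle/q_{n'}=m$ cannot hold for all three $n'=n,n+1,n+2$: since $p_{n'}/q_{n'}-p_{n'-1}/q_{n'-1}=E_{n'}/q_{n'}$, we would get $\langle k,E_{n+1}\rangle=\langle k,E_{n+2}\rangle=0$ and $k=0$. Choosing $n'$ for which it fails, $|\langle k,\alpha\rangle-m|\ge\frac1{2q_{n+2}}\ge\frac12q_n^{-\Lambda^2}$. If $n=1$ this is a positive constant. If $n\ge2$, then $q_{n-1}^2<8K$ gives $q_n\le q_{n-1}^\Lambda<(8K)^{\Lambda/2}$ and the lower bound $\frac12(8K)^{-\Lambda^3/2}$. In particular $\langle k,\alpha\rangle\ne m$ always. $\square$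

The next lemma says how large a box can be if its first $q_n$ translates are to be disjoint.

**Lemma 4 (no early returns).** Let $n\ge2$, $1\le j<q_n$, $l\in\mathbb Z^2$, and $j\alpha-l=a\hat\delta_n+b\hat\delta_{n-1}$. Then $|a|>\frac1{4q_{n-1}}$ or $|b|\ge d_{n-1}$.

*Proof.* Suppose $|a|\le\frac1{4q_{n-1}}$ and $|b|<d_{n-1}$. The plan: an integer determinant is less than $1$ in absolute value, so it vanishes, and then $(j,l)$ is an integer combination of two known vectors. Put $D=j\alpha-l$, $v=(j,l)$, $\Gamma_m=(q_m,p_m)\in\mathbb Z^3$, and let $\Delta\in\mathbb Z$ be the determinant with rows $v,\Gamma_{n-1},\Gamma_n$. Subtract $\alpha_1,\alpha_2$ times the first column from the second and third, and change the sign of both. The determinant is unchanged and the rows become $(j,D),(q_{n-1},\delta_{n-1}),(q_n,\delta_n)$. Expanding along the first column, with $\Omega=\hat\delta_{n-1}\wedge\hat\delta_n$, $|\Omega|=1-\kappa_n\kappa_{n-1}\le1$,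
$$\Delta=j\,\delta_{n-1}\wedge\delta_n-q_{n-1}D\wedge\delta_n+q_nD\wedge\delta_{n-1}=\Omega\,(jd_{n-1}d_n-q_{n-1}b\,d_n-q_na\,d_{n-1}).$$
As $q_nd_{n-1}\le2q_{n-1}$ and $q_{n-1}d_n\le2q_{n-1}q_n^{-2}\le\frac1{16}$,
$$|\Delta|\le2q_{n-1}d_n+q_{n-1}d_{n-1}d_n+2q_{n-1}|a|\le\tfrac18+\tfrac18+\tfrac12<1,$$
so $\Delta=0$. Since $p_n=\frac{q_n}{q_{n-1}}p_{n-1}+E_n$, we have $\Gamma_n=\frac{q_n}{q_{n-1}}\Gamma_{n-1}+(0,E_n)$. Thus $\Gamma_{n-1},\Gamma_n$ are independent and $v=x'\Gamma_{n-1}+y(0,E_n)$ with $x',y\in\mathbb Q$. The first coordinate gives $x'q_{n-1}\in\mathbb Z$. The coordinate along $E_{n-1}$ gives $x'p'\in\mathbb Z$, where $p'=1+(\text{terms }q_{n-1}/q_k,\ k<n-1)$ is odd. As $q_{n-1}$ is a power of $2$, $x'\in\mathbb Z$, and then the coordinate along $E_n$ gives $y\in\mathbb Z$. Rewriting, $v=x\Gamma_{n-1}+y\Gamma_n$ with $x,y\in\mathbb Z$, so $D=x\delta_{n-1}+y\delta_n$ and $b=xd_{n-1}$. Since $|b|<d_{n-1}$, $x=0$, so $j=yq_n$, contradicting $1\le j<q_n$. $\square$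

The last arithmetic fact produces a time at which the orbit moves by almost exactly $\frac18d_{n-1}$ along $-\hat\delta_{n-1}$. Section 6 shows what it is for.

**Lemma 5.** Let $n\ge2$ and $j_{n+1}=(q_{n+1}-q_{n-1})/8$, an integer in $(0,q_{n+1})$. Modulo $\mathbb Z^2$,
$$j_{n+1}\alpha\equiv-\zeta_n\hat\delta_{n-1}+\xi_n\hat\delta_n,\qquad \zeta_n:=\tfrac18(d_{n-1}-\lambda_nd_{n+1}),\quad \xi_n:=\tfrac18\mu_nd_{n+1}.$$

*Proof.* $8$ divides $q_{n\pm1}$, so $j_{n+1}$ is an integer. For $k<m$, $q_m/q_k\ge q_k^2\ge 64$ is a power of $2$, so $8$ divides it, and $\frac18q_m\alpha=\frac18(p_m+\delta_m)\equiv\frac18(E_m+\delta_m)$. As $E_{n+1}=E_{n-1}$, subtraction gives $j_{n+1}\alpha\equiv\frac18(\delta_{n+1}-\delta_{n-1})$. Insert $\delta_{n+1}=d_{n+1}(\lambda_n\hat\delta_{n-1}+\mu_n\hat\delta_n)$ from (3.2). $\square$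

*Example.* For $e_k=3^k$, $j_3=2^{24}-1$. Modulo integers $2^{24}\alpha$ is $(2^{-57}+\cdots,2^{-3}+\cdots)$, and subtracting $\alpha$ leaves $(-2^{-9}+2^{-57}-\cdots,\,-2^{-27}+\cdots)$. To leading order in each coordinate this is $-\frac18\delta_1$, as the lemma says.

## 4. Towers over boxes, tested on the rotation itself

For a center $v_n$ consider the box
$$W_n=\{v_n+a\hat\delta_n+b\hat\delta_{n-1}:\ |a|\le w_n,\ |b|\le\zeta_n\},$$
with $\zeta_n$ from Lemma 5. We want three things: the translates $R^iW_n$, $0\le i<q_n$, are disjoint; the shift $\delta_n$ made by $R^{q_n}$ is a tiny fraction $d_n/w_n$ of the width of $W_n$; and $w_n$ is tiny compared with $\zeta_{n-1}$, so that $W_n$ fits inside a box of the previous stage. For $n\ge3$ put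
$$w_n=\tfrac14\sqrt{d_n\zeta_{n-1}},\qquad e^{t_n}=\frac{\zeta_n}{16\,d_{n+1}},\qquad \theta_n=t_n\frac{d_n}{w_n}.$$
The numbers $t_n,\theta_n$ will be a flow time and the size of a perturbation. Let us collect the inequalities.

By (3.1), $d_{n+1}/d_{n-1}\le2q_{n+1}^{-2}q_n\le\frac14$, so
$$\tfrac1{16}d_{n-1}\le\zeta_n\le\tfrac18d_{n-1}. \tag{4.1}$$
From the definitions,
$$d_{n+1}=\tfrac1{16}e^{-t_n}\zeta_n,\qquad w_{n+1}=\tfrac1{16}e^{-t_n/2}\zeta_n. \tag{4.2}$$
Since $d_n\le2q_n^{-2}$ and $d_{n-2}\ge q_{n-1}^{-1}\ge q_n^{-1/3}$,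
$$\frac{d_n}{w_n}=4\sqrt{\frac{d_n}{\zeta_{n-1}}}\le16\sqrt{\frac{d_n}{d_{n-2}}}\le32\,q_n^{-5/6},\qquad w_n\le q_n^{-1}\le\frac1{8q_{n-1}}. \tag{4.3}$$
Next, $t_n\le\log(1/d_{n+1})\le\log q_{n+2}\le\Lambda^2e_n$, and $t_n\to\infty$ because $\zeta_n/d_{n+1}\ge d_{n-1}/(16d_{n+1})\to\infty$. Finally $e_n\ge3^n$, so for $M\ge1$ we have $M^n\le e_n^{\log_3M}$, while $\theta_n+d_n/w_n\le(\Lambda^2e_n+1)\cdot32\cdot2^{-5e_n/6}$. Hence
$$\sum_nM^n\Big(\theta_n+\frac{d_n}{w_n}\Big)<\infty\qquad\text{for every }M>0. \tag{4.4}$$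
Formula (4.4) is the engine: a quantity exponential in $n$ never beats a power of $q_n^{-1}$.

Fix a smooth $\chi:\mathbb R\to[0,1]$ with $\chi=1$ on $[-\frac12,\frac12]$ and support in $[-\frac34,\frac34]$. Fix $n_0\ge3$ so large that for all $n\ge n_0$: $t_n>0$, $d_n\le w_n/100$, $w_n\le\frac1{100}$, $\|\chi'\|_0\theta_n\le1$, and the parallelograms $\{a\hat\delta_n+b\hat\delta_{n-1}:|a|\le2w_n,|b|\le\zeta_n\}$ have diameter $<\frac12$. Translates of these parallelograms embed in $\mathbb T^2$, so $(a,b)$ are honest coordinates on them.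

**Lemma 6 (disjoint floors).** For $n\ge n_0$ and any center $v_n$, the sets $R^iW_n$, $0\le i<q_n$, are pairwise disjoint, and so are the sets $R^iW_n$, $1\le i\le q_n$.

*Proof.* If $R^jW_n\cap W_n\ne\emptyset$ with $1\le j<q_n$, then $j\alpha\equiv a\hat\delta_n+b\hat\delta_{n-1}$ with $|a|\le2w_n\le\frac1{4q_{n-1}}$ and $|b|\le2\zeta_n<d_{n-1}$, contradicting Lemma 4. $\square$

Here is how a tower makes almost invariant functions. Let $\omega,\tilde\omega\ge0$ be smooth with maximum $1$, supported in $[0.82,0.9]$ and $[-\frac12,\frac12]$. Put $\psi=\omega(a/w_n)\tilde\omega(b/\zeta_n)$ on $W_n$, zero elsewhere, and $U=\sum_{i=0}^{q_n-1}\psi\circ R^{-i}$. The summands have disjoint supports, so $U$ has oscillation $1$. The sum telescopes: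
$$U\circ R-U=(\psi-\psi\circ R^{-q_n})\circ R,$$
and $\psi-\psi\circ R^{-q_n}$ is $[\omega(A)-\omega(A-\varepsilon)]\,\tilde\omega(B)$ with $A=a/w_n$, $B=b/\zeta_n$, $\varepsilon=d_n/w_n$. In $C^0$ this is at most $C\varepsilon$, which is tiny.

For the rotation this must fail in $C^\infty$, by Lemmas 1 and 2, and it is instructive to see where. Let $A^*$ be a maximum point of $\omega$ and $N=\lceil0.08/\varepsilon\rceil\le1/\varepsilon$. Going back from $A^*$ in $N$ steps of length $\varepsilon$, $\omega$ drops from $1$ to $0$, so some difference $\omega(A)-\omega(A-\varepsilon)$ is at least $1/N\ge\varepsilon$. A function of $a$ that vanishes outside an interval of length $2w_n$ and reaches $\varepsilon$ has $r$-th derivative at least $\varepsilon(2w_n)^{-r}$ somewhere (integrate $r$ times). Now $w_n\le q_n^{-1}$ and $\varepsilon=d_n/w_n\ge q_n^{1-\Lambda}q_n$, so this is at least $2^{-r}q_n^{r+2-\Lambda}\to\infty$ for $r>\Lambda-2$. Each derivative costs a factor $q_n$, and the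 gain $\varepsilon$ is one fixed power of $q_n$.

So we want a smooth $f$, conjugate to the same $R_\alpha$, for which the box seen in the actual coordinates is not small like a power of $q_n^{-1}$ but only like $C^{-n}$. Since $n\lesssim\log\log q_n$, the cost $C^{nr}$ of $r$ derivatives is then harmless by (4.4).

## 5. Shear towers and the perturbation they create

We look for $f=\lim f_n$ with $f_n=H_nRH_n^{-1}$, $H_{n+1}=H_n\circ K_n$, and the *same* $\alpha$ at all stages. The map $K_n$ will stretch parts of the tower over $W_n$ in the $b$-direction, the direction which $R^{q_n}$ leaves alone.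

**Step 1 (the stretching flow).** Its purpose is a one-dimensional flow with two expanding fixed points of rates $1$ and $\frac12$. Let $\nu:\mathbb R\to[0,1]$ be a smooth even function, nonincreasing in $|\beta|$, equal to $1$ on $[-\frac18,\frac18]$ and supported in $(-\frac14,\frac14)$. Put $g(\beta)=\beta\nu(\beta)$; then $g'=\nu+\beta\nu'\le1$. Let
$$Y(\beta)=g(\beta+\tfrac12)+\tfrac12g(\beta-\tfrac12),\qquad\text{with flow }\Phi^t.$$
Then $\mathrm{supp}\,Y\subset[-\frac34,\frac34]$, $|Y|\le\frac14$, $Y'\le1$, so $0<\partial_\beta\Phi^t\le e^t$ for $t\ge0$, and $\Phi^t$ preserves $[-1,1]$. Near $\mp\frac12$ the field is linear, so for $t\ge0$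
$$\begin{aligned}\Phi^t(\beta)&=-\tfrac12+e^t(\beta+\tfrac12)&&\text{if }e^t|\beta+\tfrac12|\le\tfrac18,\\ \Phi^t(\beta)&=\tfrac12+e^{t/2}(\beta-\tfrac12)&&\text{if }e^{t/2}|\beta-\tfrac12|\le\tfrac18.\end{aligned}\tag{5.1}$$

**Step 2 (the maps $K_n$).** We put the stretch on every floor of the tower. Let $K_n^0$ be the diffeomorphism supported in $\mathrm{int}\,W_n$ given in coordinates $(a,b)$ centered at $v_n$ by
$$K_n^0(a,b)=\big(a,\ \zeta_n\Phi^{t_n\chi(a/w_n)}(b/\zeta_n)\big).$$
Let $F_i=R^iK_n^0R^{-i}$, supported in $R^iW_n$, and $K_n=F_0F_1\cdots F_{q_n-1}$. The factors have disjoint supports, so they commute. Set $H_{n_0}=\mathrm{id}$, $H_{n+1}=H_nK_n$, $f_n=H_nRH_n^{-1}$; the centers $v_n$ are chosen in Section 6.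

**Step 3 (the commutator).** We compute $f_{n+1}$ from $f_n$. We have $RK_nR^{-1}=F_1\cdots F_{q_n}$. With $P=F_1\cdots F_{q_n-1}$, which commutes with $F_{q_n}$ by the second half of Lemma 6,
$$\tau_n:=K_nRK_n^{-1}R^{-1}=F_0P\,(PF_{q_n})^{-1}=F_0PF_{q_n}^{-1}P^{-1}=F_0F_{q_n}^{-1}.$$
Since $R^{q_n}$ is $(a,b)\mapsto(a+d_n,b)$ and $d_n\le w_n/100$, the map $F_{q_n}$ lives in $|a|\le0.76\,w_n$, and
$$\tau_n(a,b)=\Big(a,\ \zeta_n\Phi^{\,t_n[\chi(a/w_n)-\chi((a-d_n)/w_n)]}(b/\zeta_n)\Big),\qquad \mathrm{supp}\,\tau_n\subset\mathrm{int}\,W_n. \tag{5.2}$$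
All floors have cancelled except the bottom one, where the stretch meets a copy of itself shifted by $d_n$. Therefore
$$f_{n+1}=H_nK_nRK_n^{-1}H_n^{-1}=H_n\tau_nRH_n^{-1}=\hat\tau_n\circ f_n,\qquad \hat\tau_n=H_n\tau_nH_n^{-1},\tag{5.3}$$
and $\hat\tau_n$ is supported in $X_n:=H_n(W_n)$.

In the rescaled coordinates $A=a/w_n$, $B=b/\zeta_n$ the map $\tau_n$ becomes
$$T_n(A,B)=\big(A,\Phi^{g_n(A)}(B)\big),\qquad g_n(A)=t_n\big[\chi(A)-\chi(A-\tfrac{d_n}{w_n})\big],\qquad \|g_n\|_{C^r}\le\theta_n\|\chi\|_{C^{r+1}}. \tag{5.4}$$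
So $T_n$ is $\theta_n$-close to the identity. The trouble is the change of scale between $[-1,1]^2$ and $X_n$, and we can quantify it. Suppose $\hat\tau_n=LT_nL^{-1}$ on $X_n=L([-1,1]^2)$ with $L$ affine, and let $\rho$ be the length of $DL\,e_B$, where $e_A,e_B$ are the coordinate vectors. Then for $n\ge n_0$, $r\ge1$,
$$\|\hat\tau_n-\mathrm{id}\|_{C^r}\ge2^{-r-5}\,\theta_n\,\rho^{1-r}. \tag{5.5}$$
Indeed, with $\varepsilon=d_n/w_n\le\frac1{100}$ and $N=\lceil\frac1{4\varepsilon}\rceil\le\frac1\varepsilon$, the function $\chi$ climbs from $0$ at $-\frac34$ to $1$ in $N$ steps of length $\varepsilon$, so some step gains at least $\varepsilon$, and $g_n(A_0)\ge\theta_n$ for some $A_0$. Put $g=g_n(A_0)$; since $g\le\|\chi'\|_0\theta_n\le1$, (5.1) applies at $B=-\frac12+\frac1{32}$ and gives $\Phi^g(B)-B=\frac1{32}(e^g-1)\ge\frac{\theta_n}{32}$. Along the segment $B\mapsto L(A_0,B)$ the displacement is thus at least $\theta_n\rho/32$ somewhere, and it vanishes outside a piece of length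 $\le2\rho$. Integrating $r$ times gives (5.5).

For instance, with $H_n=\mathrm{id}$ we have $\rho=\zeta_n|\hat\delta_{n-1}|\le\frac14d_{n-1}\le q_n^{-2/3}$. For $n$ large $\theta_n\ge d_n/w_n\ge q_n^{2-\Lambda}$, so (5.5) tends to infinity with $n$ if $r$ is large. Perturbing $R$ itself at a late stage is not $C^\infty$-small; the previous stages must already have enlarged $W_n$.

## 6. Why one box per stage is not enough, and where to put the second

Each $K_n$ stretches strongly near $b=\pm\frac12\zeta_n$. The natural first attempt is to center $W_{n+1}$ at such a point of $W_n$, inside the region $|a|<\frac12w_n$ where $\chi=1$, so that $H_{n+1}=H_nK_n$ is affine on $W_{n+1}$ if $H_n$ is affine on $W_n$. Look at the sides of $W_{n+1}$. The side along $\hat\delta_{n+1}$, which is nearly parallel to $\hat\delta_{n-1}$, is stretched by $K_n$, as desired. The other side has half-length $\zeta_{n+1}$ along $\hat\delta_n$. The map $K_n$ keeps the coordinate $a$ and does not stretch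 it. Nor may we lengthen this side beyond the order of $d_n$: $R^{q_n}W_{n+1}=W_{n+1}+d_n\hat\delta_n$ must be disjoint from $W_{n+1}$, which forces $2\zeta_{n+1}<d_n$. But in the $a$-direction $W_n$ has half-width $w_n\gg d_n$.

The damage is exact. Let $L_n(A,B)=H_n(v_n+w_nA\hat\delta_n+\zeta_nB\hat\delta_{n-1})$ parametrize $X_n$, and suppose all the $X_n$ are nested, so that they lie in $X_{n_0}=W_{n_0}$, of diameter $<\frac12$; then $|DL_n\,e_A|\le\frac14$. Since $DK_n\hat\delta_n=\hat\delta_n$ where $\chi'=0$,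
$$|DL_{n+1}\,e_B|=\zeta_{n+1}|DH_n\hat\delta_n|=\frac{\zeta_{n+1}}{w_n}|DL_n\,e_A|\le\frac{d_n}{8w_n}\cdot\frac14\le q_n^{-5/6}.$$
For $n$ large $\theta_{n+1}\ge q_{n+1}^{2-\Lambda}\ge q_n^{-\Lambda(\Lambda-2)}$, so by (5.5) $\|\hat\tau_{n+1}-\mathrm{id}\|_{C^r}\ge2^{-r-5}q_n^{-\Lambda(\Lambda-2)+5(r-1)/6}$, which tends to infinity for large $r$. The sequence $f_n$ does not converge in $C^\infty$.

So $W_{n+1}$ must sit in a place where $H_n$ has already stretched a segment of length of order $d_n$ in direction $\hat\delta_n$ to visible size. We carry along a second, thinner box $B_n$, of half-width $d_n$ instead of $w_n$, on *another floor* of the tower: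
$$B_n^0=\{v_n+a\hat\delta_n+b\hat\delta_{n-1}:|a|\le d_n,\ |b|\le\zeta_n\},\qquad B_n=R^{j_n}B_n^0\subset R^{j_n}W_n,$$
with center $v_n^*=v_n+j_n\alpha$. Both boxes of the next stage are placed in $B_n$, at the two expanding points: $W_{n+1}$ near $b=+\frac12\zeta_n$, where $K_n$ stretches by $e^{t_n/2}$, and $B_{n+1}$ near $b=-\frac12\zeta_n$, where it stretches by $e^{t_n}$. By (4.2) these are the factors which bring the short half-sides $w_{n+1}$, respectively $d_{n+1}$, to $\frac1{16}\zeta_n$. The two places differ by $-\zeta_n\hat\delta_{n-1}$, and Lemma 5 provides the time $j_{n+1}$ at which the rotation makes this move, up to a negligible error. This is why $\zeta_n$ was defined by Lemma 5.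

Formally: $v_{n_0}=0$ and $j_{n_0}=0$ (overriding Lemma 5 for this index only); for $n>n_0$, $j_n$ is as in Lemma 5, so always $0\le j_n<q_n$; and
$$v_{n+1}=v_n^*+\tfrac12\zeta_n\hat\delta_{n-1}. \tag{6.1}$$

## 7. Nested boxes on which everything is affine

**Step 1 (the next boxes lie in $B_n$, and $K_n$ is affine on them).** On $B_n$ use coordinates $(a,b)$ centered at $v_n^*$. Since $B_n\subset R^{j_n}W_n$ and $d_n\le w_n/2$, there $K_n=F_{j_n}$ with $\chi=1$:
$$K_n(a,b)=(a,\zeta_n\Phi^{t_n}(b/\zeta_n))\quad\text{on }B_n,\qquad K_n(B_n)=B_n. \tag{7.1}$$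
By (6.1) and (3.2) the point $v_{n+1}+a'\hat\delta_{n+1}+b'\hat\delta_n$ has coordinates
$$a=b'+\mu_na',\qquad b=\tfrac12\zeta_n+\lambda_na'. \tag{7.2}$$
By Lemma 5, $v_{n+1}^*\equiv v_n^*-\frac12\zeta_n\hat\delta_{n-1}+\xi_n\hat\delta_n$, so $v_{n+1}^*+a'\hat\delta_{n+1}+b'\hat\delta_n$ has coordinates
$$a=\xi_n+b'+\mu_na',\qquad b=-\tfrac12\zeta_n+\lambda_na'. \tag{7.3}$$
Let $|b'|\le\zeta_{n+1}\le\frac18d_n$. In (7.2) take $|a'|\le w_{n+1}$: then $|a|\le\frac18d_n+3d_nw_{n+1}\le\frac14d_n$ and, by (4.2), $|b-\frac12\zeta_n|\le2w_{n+1}=\frac18e^{-t_n/2}\zeta_n$. In (7.3) take $|a'|\le d_{n+1}$: since $|\xi_n|\le\frac38d_nd_{n+1}$, we get $|a|\le\frac12d_n$, and $|b+\frac12\zeta_n|\le2d_{n+1}=\frac18e^{-t_n}\zeta_n$. So $W_{n+1},B_{n+1}\subset B_n$, and (5.1) applies exactly on these sets: $K_n$ is affine on $W_{n+1}$ and on $B_{n+1}$, with images in $B_n$.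

**Step 2 ($H_n$ is affine on $W_n$ and on $B_n$).** Here "affine" means that a lift to $\mathbb R^2$ is affine on a lift of the parallelogram. For $n=n_0$, $H_n=\mathrm{id}$. If it holds for $n$, then on $W_{n+1}$ and $B_{n+1}$ the map $K_n$ is affine with values in $B_n$, where $H_n$ is affine, so $H_{n+1}=H_nK_n$ is affine there.

**Step 3 (the images are at least exponentially large).** This is the estimate that the one-box attempt lacked. Define on $[-1,1]^2$ the injective affine maps
$$L^W_n(A,B)=H_n(v_n+w_nA\hat\delta_n+\zeta_nB\hat\delta_{n-1}),\qquad L_n^B(A,B)=H_n(v_n^*+d_nA\hat\delta_n+\zeta_nB\hat\delta_{n-1}).$$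
Insert $a'=w_{n+1}A$, $b'=\zeta_{n+1}B$ in (7.2) and apply $K_n$. The coordinate $b/\zeta_n$ becomes $\frac12+e^{t_n/2}\lambda_nw_{n+1}A/\zeta_n=\frac12+\frac{\lambda_n}{16}A$. With (7.3) and $a'=d_{n+1}A$ it becomes $-\frac12+e^{t_n}\lambda_nd_{n+1}A/\zeta_n=-\frac12+\frac{\lambda_n}{16}A$. Hence
$$L^W_{n+1}(A,B)=L^B_n\Big(\tfrac{\zeta_{n+1}}{d_n}B+\tfrac{\mu_nw_{n+1}}{d_n}A,\ \tfrac12+\tfrac{\lambda_n}{16}A\Big),$$
$$L^B_{n+1}(A,B)=L^B_n\Big(\tfrac{\xi_n}{d_n}+\tfrac{\zeta_{n+1}}{d_n}B+\tfrac{\mu_nd_{n+1}}{d_n}A,\ -\tfrac12+\tfrac{\lambda_n}{16}A\Big).$$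
The inner maps have linear parts $\begin{pmatrix}m&p\\l&0\end{pmatrix}$ with $p=\frac{\zeta_{n+1}}{d_n}\in[\frac1{16},\frac18]$, $l=\frac{\lambda_n}{16}\in[\frac1{32},\frac18]$, and $|m|\le3w_{n+1}\le\frac1{10}$ (respectively $|m|\le3d_{n+1}\le\frac1{10}$). No entry depends on $q_n$ in an essential way. The norm is at most $1$, and the inverse $\begin{pmatrix}0&1/l\\1/p&-m/(pl)\end{pmatrix}$ has entries at most $32,16,52$ in absolute value, so its norm is at most $100$. Multiplying from $n_0$ to $n$,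
$$\|DL_n^W\|,\ \|DL_n^B\|\le C,\qquad \|(DL_n^W)^{-1}\|,\ \|(DL_n^B)^{-1}\|\le C\,100^{\,n}, \tag{7.4}$$
with $C\ge1$ independent of $n$ (it depends on $n_0$).

**Step 4 (all later perturbations live in $H_n(B_n)$).** By Step 1 and (7.1), $X_{n+1}=H_nK_n(W_{n+1})\subset H_n(B_n)=H_{n+1}(B_n)$, and $H_{n+1}(B_{n+1})=H_nK_n(B_{n+1})\subset H_n(B_n)$. Iterating,
$$X_m\subset H_n(B_n)=H_{n+1}(B_n)\qquad\text{for all }m\ge n+1. \tag{7.5}$$

## 8. The conjugacies converge to a homeomorphism

We show $H_n\to h$ uniformly. The derivatives of $H_n$ blow up, so we follow boxes instead. The map $K_n$ has a lift $\tilde K_n(x)=x+D_n(x)\hat\delta_{n-1}$, where $D_n$ is $\mathbb Z^2$-periodic. Writing $\partial_a,\partial_b$ for derivatives along $\hat\delta_n,\hat\delta_{n-1}$, Step 1 of Section 5 gives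
$$|D_n|\le2\zeta_n,\qquad 0<1+\partial_bD_n\le e^{t_n},\qquad |\partial_aD_n|\le\frac{t_n\zeta_n}{4w_n}\|\chi'\|_0 .$$
Let $Q_n(M)=\{a\hat\delta_n+b\hat\delta_{n-1}:|a|\le Md_n,\ |b|\le M\zeta_n\}$.

**Step 1 (one stage halves differences).** *If $x'-x\in Q_{n+1}(M)$, then $\tilde K_nx'-\tilde K_nx\in Q_n(M/2)$.* Write $x'-x=a'\hat\delta_{n+1}+b'\hat\delta_n=a\hat\delta_n+b\hat\delta_{n-1}$. By (3.2), $a=b'+\mu_na'$ and $b=\lambda_na'$, so $|a|\le M(\frac18d_n+3d_nd_{n+1})\le\frac M4d_n$ and $|b|\le2Md_{n+1}$. The $\hat\delta_n$-component of the difference is not changed by $\tilde K_n$. For the other component move first along $\hat\delta_{n-1}$, then along $\hat\delta_n$; by the mean value theorem and (4.2) it is at most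
$$e^{t_n}\,2Md_{n+1}+\frac{t_n\zeta_n}{4w_n}\|\chi'\|_0\,\frac M4d_n=\frac M8\zeta_n+\frac M{16}\|\chi'\|_0\theta_n\zeta_n\le\frac M2\zeta_n .$$

**Step 2 (entering the recursion).** *If $x'-x=a'\hat\delta_{n+1}+b'\hat\delta_n$ with $|a'|\le2w_{n+1}$, $|b'|\le2\zeta_{n+1}$, then $\tilde K_nx'-\tilde K_nx\in Q_n(6)$.* Here $|a|\le2\zeta_{n+1}+2|\mu_n|w_{n+1}\le\frac12d_n$, and the other component is at most $|\lambda_na'|+2\cdot2\zeta_n\le4w_{n+1}+4\zeta_n\le6\zeta_n$.

**Step 3 (convergence).** Since $\tilde H_{n+1}=\tilde K_{n_0}\circ\cdots\circ\tilde K_n$, apply Step 2 at index $n$ and then Step 1 at the indices $n-1,\dots,n_0$. For every translate $T$ of $W_{n+1}$ and $x,x'\in T$ we get $\tilde H_{n+1}x'-\tilde H_{n+1}x\in Q_{n_0}(6\cdot2^{-(n-n_0)})$, so $\mathrm{diam}\,H_{n+1}(T)\le C2^{-n}$. The map $K_{n+1}$ preserves each $R^iW_{n+1}$, $0\le i<q_{n+1}$, and is the identity elsewhere. Hence $\|H_{n+2}-H_{n+1}\|_0=\|H_{n+1}K_{n+1}-H_{n+1}\|_0\le C2^{-n}$. For the inverses,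 $H_{n+1}^{-1}=K_n^{-1}H_n^{-1}$ gives $\|H_{n+1}^{-1}-H_n^{-1}\|_0\le\mathrm{diam}\,W_n\le C(w_n+\zeta_n)$, which is summable. So $H_n\to h$ and $H_n^{-1}\to k$ uniformly, $hk=kh=\mathrm{id}$, and $h$ is a homeomorphism.

## 9. The diffeomorphisms converge in $C^\infty$

**Step 1 (size of one perturbation).** Since $H_n$ is affine on $W_n$, (5.2)–(5.4) give $\hat\tau_n=L_n^WT_n(L_n^W)^{-1}$ on $X_n$. Write
$$\Phi^s(B)-B=s\,G(s,B),\qquad G(s,B)=\int_0^1Y(\Phi^{\sigma s}(B))\,d\sigma\ \text{ smooth}.$$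
For each $r$ let $n(r)\ge n_0$ be such that $\theta_n\|\chi\|_{C^{r+1}}\le1$ for $n\ge n(r)$. For such $n$, $|g_n|\le 1$ and the chain rule applied to $g_n(A)\,G(g_n(A),B)$ gives $\|T_n-\mathrm{id}\|_{C^r}\le C_r\theta_n$. On $X_n$ we have $\hat\tau_n-\mathrm{id}=DL_n^W\cdot(T_n-\mathrm{id})\circ(L_n^W)^{-1}$, and it is $0$ elsewhere. By (7.4) and (4.4),
$$\varepsilon_{n,r}:=\|\hat\tau_n-\mathrm{id}\|_{C^r}\le C_r'(C100^n)^r\theta_n\ \ (n\ge n(r)),\qquad \sum_nM^n\varepsilon_{n,r}<\infty\ \text{ for all }M,r. \tag{9.1}$$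
This is the point of the whole design: the set $X_n$ costs $100^n$ per derivative, and $\theta_n$ pays for it.

**Step 2 (bounds and convergence of all derivatives).** Recall $f_{n_0}=R$, $f_{n+1}=\hat\tau_nf_n$. First, $\|Df_{n+1}\|\le(1+\varepsilon_{n,1})\|Df_n\|$, so $\|Df_n\|$ is bounded; also $\|f_{n+1}-f_n\|_0\le\varepsilon_{n,0}$ and $\|Df_{n+1}-Df_n\|\le\varepsilon_{n,1}\|Df_n\|$ are summable. Let $r\ge2$ and suppose the derivatives of $f_n$ of orders $1,\dots,r-1$ are bounded uniformly in $n$. The chain rule gives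
$$D^rf_{n+1}=D\hat\tau_n(f_n)\,D^rf_n+P_n,$$
where $P_n$ is a finite sum of terms $D^i\hat\tau_n(f_n)$, $2\le i\le r$, applied to derivatives of $f_n$ of orders $<r$. As $\|D^i\hat\tau_n\|\le\varepsilon_{n,r}$ for $2\le i\le r$, $\|P_n\|\le C\varepsilon_{n,r}$ and
$$\|D^rf_{n+1}\|\le(1+\varepsilon_{n,1})\|D^rf_n\|+C\varepsilon_{n,r}.$$
Both $\sum\varepsilon_{n,1}$ and $\sum\varepsilon_{n,r}$ converge, so $D^rf_n$ is bounded. Then $\|D^rf_{n+1}-D^rf_n\|\le\varepsilon_{n,1}\|D^rf_n\|+\|P_n\|\le C\varepsilon_{n,r}$ is summable. By induction $f_n\to f$ in $C^\infty$.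

**Step 3 (the limit is a diffeomorphism conjugate to $R_\alpha$).** By the product formula for $Df_n$, $\det Df\ge\prod_{n\ge n_0}\inf\det D\hat\tau_n$. Each factor is positive, because on $X_n$ $\hat\tau_n$ is affinely conjugate to $T_n$ and $\det DT_n=\partial_B\Phi^{g_n(A)}(B)>0$. For large $n$ the factor is at least $1-C\varepsilon_{n,1}$. So the product is positive. Letting $n\to\infty$ in $f_nH_n=H_nR$ gives $fh=hR$, so $f=hR_\alpha h^{-1}$ is a homeomorphism with everywhere invertible derivative of positive determinant. Thus $f\in\mathrm{Diff}^\infty_+(\mathbb T^2)$. In particular $f$ is minimal.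

## 10. Almost invariant functions of oscillation one

We repeat the tower construction of Section 4, now for $f$. The support of the bump is placed in a part of $X_n$ where neither $K_n$ nor any later perturbation interferes. Let $n\ge n_0$ and
$$S_n=\{v_n+w_nA\hat\delta_n+\zeta_nB\hat\delta_{n-1}:\ A\in[0.8,0.95],\ |B|\le1\}\subset W_n .$$
On the part $\{\frac34\le|A|\le1\}$ of $W_n$ we have $K_n=\mathrm{id}$, so $H_{n+1}=H_n$ there.

**Step 1 (the orbit of $S_n$ is known for $q_n$ steps).** *Claim: for $y\in S_n$ and $0\le i\le q_n$, $f^i(H_ny)=H_{n+1}(R^iy)$.* First, for $f_{n+1}$ in place of $f$ this holds: $f_{n+1}^i(H_ny)=f_{n+1}^i(H_{n+1}y)=H_{n+1}(R^iy)$. Next, $R^iy\notin B_n$ for $1\le i\le q_n$: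

- If $i<q_n$ and $i\ne j_n$, then $R^iW_n\cap R^{j_n}W_n=\emptyset$ by Lemma 6.
- If $i=j_n$, the $a$-coordinate of $R^iy$ relative to $v_n^*$ is at least $0.8w_n>d_n$.
- If $i=q_n$, then $R^{q_n}y=y+\delta_n\in W_n$ has $a\in[0.8w_n,0.96w_n]$. It is not in $B_n$: if $j_n\ne0$ because $W_n\cap R^{j_n}W_n=\emptyset$, if $j_n=0$ because $a>d_n$.

By (7.5) and injectivity of $H_{n+1}$, $H_{n+1}(R^iy)\notin X_m$ for all $m\ge n+1$ and $1\le i\le q_n$. Let $z=H_{n+1}(R^{i-1}y)$. Then $f_{n+1}(z)=H_{n+1}(R^iy)$, and inductively, for $m\ge n+1$, $f_{m+1}(z)=\hat\tau_m(f_m(z))=\hat\tau_m(f_{n+1}(z))=f_{n+1}(z)$. So $f(z)=f_{n+1}(z)=H_{n+1}(R^iy)$. Induction on $i$ proves the claim.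

**Step 2 (the functions).** With $\omega,\tilde\omega$ from Section 4 let $\psi_n=(\omega(A)\tilde\omega(B))\circ(L_n^W)^{-1}$ on $X_n$, extended by $0$, and
$$U_n=\sum_{i=0}^{q_n-1}\psi_n\circ f^{-i}\in C^\infty(\mathbb T^2),\qquad U_n\circ f-U_n=\psi_n\circ f-\psi_n\circ f^{-(q_n-1)}=(\psi_n-\psi_n\circ f^{-q_n})\circ f .$$

**Step 3 (oscillation).** We have $\mathrm{supp}\,\psi_n\subset H_n(S_n)$, and by the claim $\mathrm{supp}(\psi_n\circ f^{-i})=f^i(\mathrm{supp}\,\psi_n)\subset H_{n+1}(R^iS_n)$. For $0\le i<q_n$ these sets are disjoint by Lemma 6. None contains $H_{n+1}(v_n)$, because $v_n\in W_n\setminus S_n$. So $\max U_n=1$ and $\min U_n=0$.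

**Step 4 (smallness).** For $y\in S_n$ the claim gives $f^{q_n}(H_ny)=H_{n+1}(y+\delta_n)=H_n(y+\delta_n)$, because $y+\delta_n$ has $a\in[0.8w_n,0.96w_n]$. So in the $L_n^W$-coordinates $f^{q_n}$ acts on $H_n(S_n)$ as $(A,B)\mapsto(A+\frac{d_n}{w_n},B)$, and $\psi_n\circ f^{-q_n}$ equals $\omega(A-\frac{d_n}{w_n})\tilde\omega(B)$ on $X_n$ and $0$ elsewhere. By (7.4) and (4.4),
$$\|\psi_n-\psi_n\circ f^{-q_n}\|_{C^r}\le C_r(C100^n)^r\frac{d_n}{w_n}\to0\qquad\text{for every }r.$$
Composition with the fixed diffeomorphism $f$ is continuous in $C^\infty$, so $U_n\circ f-U_n\to0$ in $C^\infty$. By Lemma 1, $B^\infty(f)$ is not closed.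

## 11. Derivative growth and failure of the Hölder property

To finish Theorem A, compare the two boxes: the rotation carries $B_n^0$ to $B_n$ in $j_n$ steps, but $H_n$ shows $B_n^0$ as a very thin strip and $B_n$ at its exponential size. Let $n>n_0$, so $j_n\ge1$, and let
$$y_\pm=v_n\pm d_n\hat\delta_n\in B_n^0,\qquad x_\pm=H_n(y_\pm)=L_n^W(\pm\tfrac{d_n}{w_n},0),\qquad |x_+-x_-|\le C\tfrac{d_n}{w_n}.$$
For $1\le i<j_n$ the point $R^iy_\pm\in R^iW_n$ lies outside $W_n\cup B_n$ by Lemma 6. So $f_n^i(x_\pm)=H_n(R^iy_\pm)\notin X_m$ for all $m\ge n$: for $m=n$ since $X_n=H_n(W_n)$, for $m>n$ by (7.5). As in the claim of Section 10, $f^i(x_\pm)=f_n^i(x_\pm)$ for $0\le i<j_n$. At the last step,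
$$f^{j_n}(x_\pm)=f(f_n^{j_n-1}x_\pm)=\lim_{m\to\infty}\hat\tau_m\cdots\hat\tau_n(f_n^{j_n}x_\pm),$$
which differs from $f_n^{j_n}(x_\pm)=H_n(R^{j_n}y_\pm)=L_n^B(\pm1,0)$ by at most $\sum_{m\ge n}\varepsilon_{m,0}$. This is $o(100^{-n})$, since $100^n\sum_{m\ge n}\varepsilon_{m,0}\le\sum_{m\ge n}100^m\varepsilon_{m,0}\to0$ by (9.1). By (7.4), $|L_n^B(1,0)-L_n^B(-1,0)|\ge2C^{-1}100^{-n}$. All these points lie in $H_n(B_n)\subset H_{n_0}(B_{n_0})=B_{n_0}$, of diameter $<\frac12$, so this is also a distance in $\mathbb T^2$. Hence, with $c>0$ independent of $n$,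
$$|f^{j_n}x_+-f^{j_n}x_-|\ge c\,100^{-n},\qquad |x_+-x_-|\le C\,\frac{d_n}{w_n}\le32\,C\,q_n^{-5/6}\qquad(n\text{ large}),$$
and $q_n\ge2^{3^n}$. The quotient tends to infinity, so $\sup_j\|Df^j\|=\infty$. If $h$ and $h^{-1}$ were both Hölder with exponent $\gamma$, then $f^jx=h(h^{-1}x+j\alpha)$ would give $|f^jx-f^jx'|\le C|x-x'|^{\gamma^2}$ uniformly in $j$, so $c\,100^{-n}\le C'q_n^{-5\gamma^2/6}$ for large $n$, which is false. With Lemma 3 this completes the proof of Theorem A. $\square$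

## 12. From the two-torus to every dimension

*Proof of Theorem B.* For $d=2$ this is Theorem A. Let $d\ge3$ and let $\alpha,f,h$ be as in Theorem A. We multiply $f$ by a suitable rotation.

**Step 1 (a Diophantine extension of $\alpha$).** For almost every $\beta\in[0,1]^{d-2}$ the vector $(\alpha,\beta)$ is Diophantine. Let $k=(k',k'')\in\mathbb Z^2\times\mathbb Z^{d-2}$ with $k''\ne0$. Then $\langle k'',\beta\rangle$ mod $1$ is uniformly distributed, so the set of $\beta$ with $|\langle k',\alpha\rangle+\langle k'',\beta\rangle-m|<|k|^{-d-1}$ for some $m$ has measure at most $2|k|^{-d-1}$. This is summable over $k\in\mathbb Z^d\setminus0$. By Borel–Cantelli, for almost every $\beta$ only finitely many such $k$ violate the bound $|k|^{-d-1}$, and for these the distance to $\mathbb Z$ is nonzero for almost every $\beta$; finitely many positive numbers only change the constant. For $k''=0$ use Lemma 3. Fix such a $\beta$; $(\alpha,\beta)$ is irrational since it is Diophantine.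

**Step 2 (non-closedness passes to the product).** $F=f\times R_\beta$ is an orientation-preserving $C^\infty$ diffeomorphism of $\mathbb T^d$, topologically conjugate to $R_{(\alpha,\beta)}$ via $h\times\mathrm{id}$. Suppose $B^\infty(F)$ is closed, and let $u_k\circ f-u_k\to v$ in $C^\infty(\mathbb T^2)$. With $\pi:\mathbb T^d\to\mathbb T^2$ the projection, $(u_k\circ\pi)\circ F-u_k\circ\pi\to v\circ\pi$, so $v\circ\pi=U\circ F-U$ with $U\in C^\infty(\mathbb T^d)$. Put $u(x)=\int_{\mathbb T^{d-2}}U(x,\vartheta)\,d\vartheta$, a smooth function. Integrating $v(x)=U(f(x),\vartheta+\beta)-U(x,\vartheta)$ over $\vartheta$ gives $u\circ f-u=v$. So $B^\infty(f)$ is closed, contradicting Theorem A. $\square$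

## 13. Stability together with uniqueness of invariant distributions

We prove Theorem C. Here $d\ge2$ is arbitrary, and $\mu=h_*\mathrm{Leb}$ is the unique invariant probability of $f=hR_\alpha h^{-1}$.

**Step 1 (the rotation vector).** This step compares $\alpha$ with the mean displacement of $f$. Let $A\in GL(d,\mathbb Z)$ be the action of $h$ on $H_1(\mathbb T^d)$, so $h$ has a lift $\tilde h(x)=Ax+{}$periodic. Then $f$ acts trivially on $H_1$, and $\tilde f=\tilde h(\tilde h^{-1}(\cdot)+\alpha)$ is a lift of $f$ of the form $\mathrm{id}+\varphi$ with $\varphi$ periodic. From $\tilde f^n(\tilde h(x))=\tilde h(x+n\alpha)$ the average displacement $\frac1n(\tilde f^n(\tilde h(x))-\tilde h(x))$ tends to $A\alpha$. It is also a Birkhoff average of $\varphi$, so by unique ergodicity $\int\varphi\,d\mu=A\alpha$. For any other lift the integral changes by an element of $\mathbb Z^d$. A vector $\rho\equiv A\alpha$ mod $\mathbb Z^d$ is irrational, and it is Diophantine if and only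 if $\alpha$ is, because $\langle k,A\alpha\rangle=\langle A^{T}k,\alpha\rangle$ and $|A^Tk|$ is comparable to $|k|$.

**Step 2 ((a)$\Rightarrow$(b)).** Let $f=gR_\rho g^{-1}$ with $g$ a $C^\infty$ diffeomorphism. Then $R_\rho$ is topologically conjugate to $R_\alpha$. Step 1 applied to $R_\rho$, whose displacement is the constant $\rho$, gives $\rho\equiv A\alpha$ mod $\mathbb Z^d$ for some $A\in GL(d,\mathbb Z)$. So $\rho$ is irrational and Diophantine, and by Lemma 2 $B^\infty(R_\rho)$ is the kernel of Lebesgue measure. By (2.1), $B^\infty(f)=\{v:\int v\circ g\,d\mathrm{Leb}=0\}=\ker\mu$, as $g_*\mathrm{Leb}$ is $f$-invariant and hence equals $\mu$. This is closed. An invariant distribution vanishes on $\ker\mu$, so it is a multiple of $\mu$.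

**Step 3 ((b)$\Rightarrow$(a), a smooth semiconjugacy).** By Hahn–Banach a closed subspace of $C^\infty(\mathbb T^d)$ is the common kernel of the distributions vanishing on it. For $B^\infty(f)$ these are the invariant distributions, so $B^\infty(f)=\ker\mu$. Let $\mathrm{id}+\varphi$ be a lift of $f$, with $\varphi\in C^\infty(\mathbb T^d,\mathbb R^d)$, and $\rho=\int\varphi\,d\mu$. By Step 1, $\rho$ is irrational, and it is Diophantine if and only if $\alpha$ is. Each component of $\varphi-\rho$ lies in $\ker\mu$, so $\varphi-\rho=u\circ f-u$ with $u\in C^\infty(\mathbb T^d,\mathbb R^d)$. Let $g=\mathrm{id}-u:\mathbb T^d\to\mathbb T^d$. Then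
$$g(f(x))=x+\varphi(x)-u(f(x))=x+\rho-u(x)=g(x)+\rho,$$
so $g\circ f=R_\rho\circ g$.

**Step 4 (the semiconjugacy is a diffeomorphism).** $g$ is smooth and homotopic to the identity, so it has degree one and is surjective. From $Dg(f(x))\,Df(x)=Dg(x)$ the critical set of $g$ is closed and $f$-invariant. By minimality it is empty or all of $\mathbb T^d$. In the second case Sard's theorem says that $g(\mathbb T^d)$ has measure zero, contradicting surjectivity. So $g$ is a local diffeomorphism of a compact connected manifold, hence a covering, of degree one, hence a diffeomorphism, and $f=g^{-1}R_\rho g$.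

**Step 5 ($\alpha$ is Diophantine).** By (2.1), applied to the conjugacy $g^{-1}$, $B^\infty(R_\rho)$ is closed because $B^\infty(f)$ is. By the second half of Lemma 2, $\rho$ is Diophantine, hence so is $\alpha$. $\square$
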